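\title{The torus is not a space of real places}

\begin{abstract}
The $\mathbb R$-places of a field $F$ form a compact Hausdorff space $M(F)$, and a space is called realizable if it is homeomorphic to some $M(F)$. We show that the product of two nonempty realizable spaces is realizable if and only if one of the factors is totally disconnected. In particular the torus is not realizable, although the circle is. The obstruction is an extension property: for every closed $A\subseteq M(F)$ and every continuous $f\colon A\to S^1$, the square $f^2$ extends continuously to $M(F)$. It follows that $M(F)$ has cohomological dimension at most $1$ for all $\mathbb Z[\frac12]$-modules of coefficients, and that no compact subset of $\mathbb R^3$ of dimension greater than $1$ is realizable. On the other hand, $M(\mathbb Q(x_1,\dots,x_n))$ has covering dimension $n$.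
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $F$ be a field. An \emph{ordering} of $F$ is given by its positive cone, a subset $P\subseteq F$ with $P+P\subseteq P$, $P\cdot P\subseteq P$, $P\cap -P=\{0\}$ and $P\cup -P=F$; we write $a\le_P b$ if $b-a\in P$. The set $\mathcal X(F)$ of all orderings is nonempty if and only if $F$ is formally real, that is, $-1$ is not a sum of squares in $F$. The \emph{Harrison topology} on $\mathcal X(F)$ has as a subbasis the sets
\[
H(a)=\{P\in\mathcal X(F): a\in P\},\qquad a\in F\setminus\{0\}.
\]
With it $\mathcal X(F)$ is a \emph{boolean space}: compact, Hausdorff and totally disconnected.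

A \emph{place} of $F$ with values in a field $k$ is a map $\xi\colon F\to k\cup\{\infty\}$ with $\xi(1)=1$ such that $\xi(a+b)=\xi(a)+\xi(b)$ and $\xi(ab)=\xi(a)\xi(b)$ whenever the right-hand side is defined. Here $c+\infty=\infty$ for $c\in k$ and $c\cdot\infty=\infty$ for $c\neq0$ (including $c=\infty$), while $\infty+\infty$ and $0\cdot\infty$ are undefined. The set $\mathcal O_\xi=\xi^{-1}(k)$ is a valuation ring of $F$, a subring that contains $a$ or $a^{-1}$ for every $a\ne0$. On $\mathcal O_\xi$ the place is a ring homomorphism to $k$, and for $a\neq0$ we have $\xi(a)=\infty$ if and only if $\xi(a^{-1})=0$. An \emph{$\mathbb R$-place} is a place with values in $\mathbb R$. It sends $n\cdot 1$ to $n$, so a field with an $\mathbb R$-place contains $\mathbb Q$, and the place is the identity on $\mathbb Q$.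

Every ordering $P$ determines an $\mathbb R$-place $\lambda(P)$. Let $\mathcal O_P$ be the convex hull of $\mathbb Q$ in $(F,P)$, the set of all $a$ with $-n\le_P a\le_P n$ for some $n\in\mathbb N$. It is a valuation ring whose residue field inherits an archimedean ordering, and $\lambda(P)$ is the residue map followed by the unique order-preserving embedding of the residue field into $\mathbb R$; elements outside $\mathcal O_P$ are sent to $\infty$. Thus $\lambda(P)(a)$ is the real number that is infinitely close to $a$ in the ordering $P$, if there is one, and $\infty$ otherwise. Every $\mathbb R$-place of $F$ has the form $\lambda(P)$.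

Let $M(F)$ be the set of all $\mathbb R$-places of $F$, with the quotient topology induced by the surjection $\lambda\colon\mathcal X(F)\to M(F)$. It is a compact Hausdorff space, empty if $F$ is not formally real. The map $\lambda$ identifies two orderings when they assign the same real value to every element of $F$, and this gluing can turn the totally disconnected space $\mathcal X(F)$ into a connected one. It is therefore natural to ask which spaces occur. A topological space is \emph{realizable} if it is homeomorphic to $M(F)$ for some field $F$. The following facts are known.
\begin{enumerate}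
\item[(i)] Closed subspaces of realizable spaces are realizable.
\item[(ii)] Finite disjoint unions of realizable spaces are realizable.
\item[(iii)] The product of a realizable space with a boolean space is realizable.
\item[(iv)] $M(\mathbb R(y))$ is homeomorphic to the circle.
\end{enumerate}
The field $\mathbb R$ has a single ordering, because its nonnegative elements are squares. So $M(\mathbb R)$ is a point, and by (iii) every boolean space is realizable.

The question that we answer is posed in \cite{KK}: \emph{is the product of two realizable spaces always realizable?} The test case named there is the torus; it was not known whether the torus, or any other subspace of some $\mathbb R^n$ of dimension greater than $1$, is realizable.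

The list (i)--(iv) suggests a positive answer, and for the torus there is a candidate. Restricting places of $\mathbb R(x,y)$ to $\mathbb R(x)$ and to $\mathbb R(y)$ gives a continuous surjection onto a product of two circles (Example~\ref{ex:two}). This map is not injective, because a place that sends both $x$ and $y$ to $0$ must still assign a value to $x/y$. One may hope to repair this defect by a better choice of field. But quotients exist in every field, and they turn out to be the obstruction.

Write $S^1=\{z\in\mathbb C:|z|=1\}$.

\begin{theorem}\label{thm:product}
Let $X$ and $Y$ be nonempty realizable spaces. Then $X\times Y$ is realizable if and only if $X$ or $Y$ is totally disconnected. In particular the torus $S^1\times S^1$ is not realizable, so a product of realizable spaces need not be realizable.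
\end{theorem}

Since realizable spaces are compact Hausdorff, ``totally disconnected'' means ``boolean'' here: fact (iii) already produces every realizable product. The proof rests on the following property of all spaces $M(F)$.

\begin{theorem}\label{thm:square}
Let $F$ be a field, $A\subseteq M(F)$ closed, and $f\colon A\to S^1$ continuous. Then $f^2$ extends to a continuous map $M(F)\to S^1$.
\end{theorem}

Sections~\ref{sec:functions}--\ref{sec:continua} prove these two theorems with the Tietze and Stone--Weierstrass theorems as the only tools. The remaining sections ask what Theorem~\ref{thm:square} says about dimension. In cohomology with coefficients in which $2$ is invertible, every $M(F)$ has dimension at most $1$ (Theorem~\ref{thm:cohom}). The covering dimension, however, can be any positive integer, and the exponent $2$ in Theorem~\ref{thm:square} cannot be removed (Theorem~\ref{thm:sharp}). So $\mathbb R^5$ contains a realizable space of dimension $2$, whereas $\mathbb R^3$ contains none of dimension greater than $1$ (Theorem~\ref{thm:R3}).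

\section{Elements of the field as functions on $M(F)$}\label{sec:functions}

Let $F$ be formally real and $M=M(F)$. Write $\mathbb P^1(\mathbb R)=\mathbb R\cup\{\infty\}$, topologized as the one-point compactification of $\mathbb R$, a circle. Each $a\in F$ defines an evaluation map
\[
\hat a\colon M\to\mathbb P^1(\mathbb R),\qquad \hat a(\xi)=\xi(a).
\]
We need two facts: every $\hat a$ is continuous, and the finite-valued ones approximate every continuous real function on $M$.

\begin{lemma}\label{lem:cont}
For every $a\in F$ the map $\hat a$ is continuous.
\end{lemma}

\begin{proof}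
By the definition of the quotient topology it suffices to show that $P\mapsto\lambda(P)(a)$ is continuous on $\mathcal X(F)$. For $a\in\mathbb Q$ this map is constant. Let $a\notin\mathbb Q$, so that $H(a-q)$ and $H(q-a)$ are defined for every $q\in\mathbb Q$.

On $\mathcal O_P$ the place $\lambda(P)$ is a ring homomorphism that fixes $\mathbb Q$ and sends elements of $P$ to nonnegative reals. This has two consequences.
\begin{enumerate}
\item[($\alpha$)] If $u\in\mathcal O_P$ and $\lambda(P)(u)>0$, then $u\in P$; otherwise $-u\in P$ and $\lambda(P)(u)\le0$.
\item[($\beta$)] If $a\in\mathcal O_P$, $q\in\mathbb Q$ and $q\le_P a$, then $q\le\lambda(P)(a)$; if $a\le_P q$, then $\lambda(P)(a)\le q$.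
\end{enumerate}
The intervals $(p,q)$ with rational $p<q$ and the sets $\mathbb P^1(\mathbb R)\setminus[-n,n]$ with $n\in\mathbb N$ form a base of $\mathbb P^1(\mathbb R)$. We claim that, with $p',q',m$ running through $\mathbb Q$,
\begin{align*}
\{P:\lambda(P)(a)\in(p,q)\}&=\bigcup_{p<p'<q'<q}H(a-p')\cap H(q'-a),\\
\{P:\lambda(P)(a)\notin[-n,n]\}&=\bigcup_{m>n}\bigl(H(a-m)\cup H(-a-m)\bigr).
\end{align*}
The right-hand sides are open, so this proves the lemma.

First equation: if $r=\lambda(P)(a)\in(p,q)$, choose $p<p'<r<q'<q$ and apply ($\alpha$) to $a-p'$ and $q'-a$. Conversely, if $p'\le_P a\le_P q'$, then $a\in\mathcal O_P$ and $\lambda(P)(a)\in[p',q']$ by ($\beta$).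

Second equation: if $\lambda(P)(a)=\infty$, then $a\notin\mathcal O_P$, so $a$ or $-a$ exceeds every integer. If $r=\lambda(P)(a)$ is finite with $|r|>n$, choose $n<m<|r|$ and apply ($\alpha$) to $a-m$ or to $-a-m$, according to the sign of $r$. Conversely, if $m\le_P a$ or $m\le_P-a$ with $m>n$, then either $a\notin\mathcal O_P$ and the value is $\infty$, or the value has absolute value at least $m$ by ($\beta$).
\end{proof}

\begin{lemma}\label{lem:dense}
Let $\mathcal H=\{a\in F:\xi(a)\neq\infty\text{ for all }\xi\in M\}$. The functions $\hat a$ with $a\in\mathcal H$ are uniformly dense in $C(M,\mathbb R)$.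
\end{lemma}

\begin{proof}
The set $\mathcal H$ is the intersection of the rings $\mathcal O_\xi$, so it is a ring containing $\mathbb Q$, and the functions $\hat a$, $a\in \mathcal H$, form a $\mathbb Q$-subalgebra of $C(M,\mathbb R)$ that contains the rational constants. Its uniform closure is a closed $\mathbb R$-subalgebra containing the constants. By the Stone--Weierstrass theorem it remains to separate points.

Let $\xi\ne\eta$ in $M$ and choose $a\in F$ with $\xi(a)\neq\eta(a)$. The element $a$ may take the value $\infty$, so we replace it by bounded ones. Since $F$ is formally real, $1+a^2\ne0$; put $b=1/(1+a^2)$ and $c=a/(1+a^2)$. If $\zeta\in M$ and $t=\zeta(a)$ is finite, then $\zeta(1+a^2)=1+t^2\neq0$, so $\zeta(b)=1/(1+t^2)$ and $\zeta(c)=t/(1+t^2)$. If $\zeta(a)=\infty$, then $\zeta(a^{-1})=0$, and $b=a^{-2}/(a^{-2}+1)$, $c=a^{-1}/(a^{-2}+1)$ give $\zeta(b)=\zeta(c)=0$. So $b,c\in\mathcal H$. The pair $(\zeta(b),\zeta(c))$ determines $\zeta(a)$: it is $\infty$ if $\zeta(b)=0$ and $\zeta(c)/\zeta(b)$ otherwise. Hence $\hat b$ or $\hat c$ separates $\xi$ and $\eta$.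
\end{proof}

\begin{example}[one variable]\label{ex:one}
We recover fact (iv). Let $\xi\in M(\mathbb R(y))$. Its restriction to $\mathbb R$ is the only element of $M(\mathbb R)$, the identity. If $\xi(y)=r$ is finite, then $\xi(p)=p(r)$ for polynomials $p$. For coprime $p,q$ we get $\xi(p/q)=p(r)/q(r)$ if $q(r)\neq0$, and $\xi(p/q)=\infty$ if $q(r)=0$, since then $p(r)\ne0$. So $\xi$ is evaluation at $r$. If $\xi(y)=\infty$, the same argument with $1/y$ in place of $y$ shows that $\xi$ is evaluation at $\infty$. All these evaluations are places, so $\hat y\colon M(\mathbb R(y))\to\mathbb P^1(\mathbb R)$ is a continuous bijection of compact Hausdorff spaces, hence a homeomorphism. The gluing done by $\lambda$ is visible here: the functions that are nonnegative on some interval $(r,r+\varepsilon)$ form an ordering, so do those that are nonnegative on some $(r-\varepsilon,r)$, and by ($\beta$) both orderings give $y$ the value $r$.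
\end{example}

\begin{example}[two variables]\label{ex:two}
By Example~\ref{ex:one}, the restriction map $M(\mathbb R(x,y))\to M(\mathbb R(x))\times M(\mathbb R(y))$ is the continuous map $(\hat x,\hat y)$ to the torus $\mathbb P^1(\mathbb R)^2$. It is surjective: evaluate first at $y=s$, which is a place with values in $\mathbb R(x)$, and then at $x=r$. It is not injective. Put $w=x/y$, so that $\mathbb R(x,y)=\mathbb R(w,y)$, and for $c\in\mathbb R$ let $\xi_c$ be evaluation at $y=0$ followed by evaluation at $w=c$. Then $\xi_c(y)=0$ and $\xi_c(x)=\xi_c(w)\xi_c(y)=0$, while $\xi_c(x/y)=c$. All the places $\xi_c$ lie over the point $(0,0)$.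
\end{example}

\section{Extending squares of circle-valued maps}\label{sec:square}

To compare $\mathbb P^1(\mathbb R)$ with $S^1$ we use the continuous map
\[
\varphi\colon\mathbb P^1(\mathbb R)\to S^1,\qquad \varphi(t)=\frac{t+i}{t-i},\quad\varphi(\infty)=1 .
\]
For real $(u,v)\neq(0,0)$ and $z=u+iv$, with the convention $u/0=\infty$, we have
\begin{equation}\label{eq:cayley}
\varphi(u/v)=\frac{u+iv}{u-iv}=\frac{z}{\bar z}=\frac{z^2}{|z|^2};
\end{equation}
for $v=0$ both ends equal $1$. The quotient $u/v$ records the line through $0$ and $z$ and forgets the direction on it. This is the source of the exponent $2$.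

\begin{example}[the disc and the M\"obius band]\label{ex:disc}
Let $D$ be the closed unit disc with coordinate $z=u+iv$, let $A=S^1$ be its boundary and $f(z)=z$. No power $f^m$ with $m\neq0$ extends to a map $G\colon D\to S^1$, since $(w,r)\mapsto G(rw)$ would be a homotopy from a constant to a map of degree $m$. By \eqref{eq:cayley}, the map $z\mapsto\varphi(u/v)$ extends $f^2$ to $D\setminus\{0\}$; it fails only at the origin, where $u/v=0/0$. Now suppose that $D=M(F)$ and that the coordinates are evaluation maps, $u=\hat g$ and $v=\hat h$. Then $g/h$ is an element of $F$, so $\varphi\circ\widehat{g/h}$ is continuous on all of $D$ by Lemma~\ref{lem:cont}, and it equals $f^2$ on $A$. This is impossible.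

To see what a surface looks like on which $u/v$ is defined everywhere, blow up the origin: let
\[
\tilde D=\{(z,t)\in D\times\mathbb P^1(\mathbb R): z=0\text{ or }t=u/v\}.
\]
The surjection $S^1\times[-1,1]\to\tilde D$, $(w,r)\mapsto(rw,\operatorname{Re}w/\operatorname{Im}w)$, identifies $(w,r)$ with $(-w,-r)$ and nothing else, so $\tilde D$ is a M\"obius band with boundary $\{|z|=1\}$. On the boundary take again $f=z$. Then $f^2$ extends to $\tilde D$, by $(z,t)\mapsto\varphi(t)$. But $f$ does not. An extension would pull back to a map $G\colon S^1\times[-1,1]\to S^1$ with $G(w,1)=w$ and $G(w,0)=G(-w,0)$; the map $G(\cdot,0)$ factors through $w\mapsto w^2$, so its degree is even, and it is homotopic to $G(\cdot,1)$, which has degree $1$.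
\end{example}

In general the real and imaginary parts of $f$ are not evaluation maps. Lemma~\ref{lem:dense} approximates them by evaluation maps, and the error is small enough to have a continuous logarithm, which can be removed afterwards.

\begin{proof}[Proof of Theorem~\ref{thm:square}]
If $A=\emptyset$, take a constant map. Let $A\ne\emptyset$, so that $F$ is formally real, and put $M=M(F)$. The space $M$ is compact Hausdorff, hence normal, and Tietze's theorem extends the real and imaginary parts of $f$ to continuous real functions on $M$. By Lemma~\ref{lem:dense} there are $g,h\in\mathcal H$ such that $z=\hat g+i\hat h\colon M\to\mathbb C$ satisfies $|z-f|<\frac12$ on $A$. Since $|f|=1$, the quotient $z/f$ maps $A$ into the disc $|w-1|<\frac12$, on which the principal argument $\operatorname{Arg}$ is continuous. So $z$ has no zero on $A$, and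
\[
z/|z|=f\,e^{i\theta}\quad\text{on }A,\qquad \theta=\operatorname{Arg}(z/f)\colon A\to\mathbb R\ \text{ continuous}.
\]

Outside $A$ the function $z$ may vanish, so $z/|z|$ need not extend. Its square does. Define $\Phi\colon M\to S^1$ by $\Phi=\varphi\circ\widehat{g/h}$ if $h\neq0$ in $F$, and $\Phi=1$ if $h=0$. By Lemma~\ref{lem:cont}, $\Phi$ is continuous on all of $M$, including the points where $\hat g=\hat h=0$. We claim that $\Phi=z^2/|z|^2$ on $A$. If $h=0$, then $z$ is real and nonzero on $A$, so $z^2/|z|^2=1$. Let $h\ne0$ and $\xi\in A$. If $\xi(h)\neq0$, then $\xi(g/h)=\xi(g)/\xi(h)$. If $\xi(h)=0$, then $\xi(g)$ is a nonzero real number because $z(\xi)\neq0$; so $g\neq0$, $\xi(h/g)=0$ and $\xi(g/h)=\infty$. In both cases \eqref{eq:cayley} with $u=\xi(g)$, $v=\xi(h)$ gives the claim.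

Thus $\Phi=f^2e^{2i\theta}$ on $A$. Extend $\theta$ to a continuous $\Theta\colon M\to\mathbb R$ by Tietze's theorem. Then $\Phi e^{-2i\Theta}\colon M\to S^1$ is continuous and equals $f^2$ on $A$.
\end{proof}

\begin{remark}
Every compact Hausdorff space has a dense algebra of real functions, so Lemma~\ref{lem:dense} alone restricts nothing. The special nature of $M(F)$ enters at one point: $g/h$ lies in $F$. That $A$ is closed is used in the two applications of Tietze's theorem, and it is needed: on $A=\mathbb R\subseteq\mathbb P^1(\mathbb R)\cong M(\mathbb R(y))$ the square of $f(t)=e^{it}$ has no limit at $\infty$.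
\end{remark}

\section{Products of continua}\label{sec:continua}

A \emph{continuum} is a compact connected Hausdorff space; it is \emph{nondegenerate} if it has more than one point. A compact Hausdorff space that is not totally disconnected has a component with more than one point, and this component is closed, hence a nondegenerate continuum. To prove Theorem~\ref{thm:product} we must therefore find, in a product $C\times D$ of two nondegenerate continua, a closed set and a circle-valued map on it whose square does not extend.

For $C=D=[-1,1]$ one takes the boundary of the square and its radial projection to $S^1$, as in Example~\ref{ex:disc}. In general nothing provides arcs in $C$ or $D$, so there is no boundary loop and no degree. The four sides of the square still have analogues, and the winding number is replaced by a comparison: we measure the change of argument along each fiber $\{x\}\times D$, and compute its variation between the two extreme fibers in two ways.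

\begin{lemma}\label{lem:frame}
Let $C$ and $D$ be continua with points $a\neq b$ in $C$ and $c\ne d$ in $D$, and put
\[
B=(\{a,b\}\times D)\cup(C\times\{c,d\}).
\]
There is a continuous map $f\colon B\to S^1$ such that for no integer $m\neq0$ the power $f^m$ extends to a continuous map $C\times D\to S^1$.
\end{lemma}

\begin{proof}
By Urysohn's lemma choose continuous $u\colon C\to[-1,1]$ with $u(a)=-1$, $u(b)=1$, and $v\colon D\to[-1,1]$ with $v(c)=-1$, $v(d)=1$. On $B$ we have $\max(|u(x)|,|v(y)|)=1$, so
\[
f(x,y)=\frac{u(x)+iv(y)}{|u(x)+iv(y)|}
\]
is defined and continuous on $B$. Put $\alpha=\arctan u$ and $\beta=\arctan v$. Then $\alpha(a)=\beta(c)=-\frac\pi4$ and $\alpha(b)=\beta(d)=\frac\pi4$. The numbers $1+iv$ and $1+iu$ have arguments $\beta$ and $\alpha$, and $-1+iv=-\overline{(1+iv)}$, $u-i=-i(1+iu)$, $u+i=i\,\overline{(1+iu)}$. Hence on the four sides of $B$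
\begin{equation}\label{eq:sides}
\begin{aligned}
f(a,y)&=e^{i(\pi-\beta(y))}, &\qquad f(b,y)&=e^{i\beta(y)},\\
f(x,c)&=e^{i(\alpha(x)-\pi/2)}, &\qquad f(x,d)&=e^{i(\pi/2-\alpha(x))}.
\end{aligned}
\end{equation}
Suppose that $G\colon C\times D\to S^1$ is continuous with $G|_B=f^m$, and put $G_x=G(x,\cdot)\colon D\to S^1$. We show that $m=0$.

\emph{Every $G_x$ has a continuous argument.} The map $x\mapsto G_x$ is continuous for the sup norm: the open set of all $(x',y)$ with $|G(x',y)-G(x,y)|<\varepsilon$ contains $\{x\}\times D$, so it contains $N\times D$ for a neighborhood $N$ of $x$, because $D$ is compact. If $\|G_{x'}-G_x\|<1$, then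
\begin{equation}\label{eq:eta}
G_{x'}=G_xe^{i\eta},\qquad \eta=\operatorname{Arg}(G_{x'}/G_x)\ \text{ continuous},\qquad \|\eta\|\le\tfrac\pi2\|G_{x'}-G_x\|,
\end{equation}
where the bound comes from $|e^{is}-1|=2|\sin\frac s2|\ge\frac2\pi|s|$ for $|s|\le\pi$. Let $E$ be the set of $x\in C$ such that $G_x=e^{i\theta_x}$ for some continuous $\theta_x\colon D\to\mathbb R$. By \eqref{eq:eta}, points $x'$ near $x$ lie in $E$ if and only if $x$ does, so $E$ is open and closed. By \eqref{eq:sides}, $a\in E$. Since $C$ is connected, $E=C$.

\emph{The change of argument along a fiber.} Two choices of $\theta_x$ differ by a continuous function $D\to2\pi\mathbb Z$, which is constant since $D$ is connected. So $\tau(x)=\theta_x(d)-\theta_x(c)$ is well defined. With $\theta_{x'}=\theta_x+\eta$ we get $\tau(x')-\tau(x)=\eta(d)-\eta(c)$, and \eqref{eq:eta} shows that $\tau\colon C\to\mathbb R$ is continuous.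

\emph{First computation, from the sides $\{a\}\times D$ and $\{b\}\times D$.} By \eqref{eq:sides} we may take $\theta_a=m(\pi-\beta)$ and $\theta_b=m\beta$. Since $\beta(d)-\beta(c)=\frac\pi2$, this gives $\tau(a)=-\frac{m\pi}2$, $\tau(b)=\frac{m\pi}2$ and $\tau(b)-\tau(a)=m\pi$.

\emph{Second computation, from the sides $C\times\{c\}$ and $C\times\{d\}$.} By \eqref{eq:sides}, $e^{i\tau(x)}=G(x,d)/G(x,c)=e^{im(\pi-2\alpha(x))}$. So $\tau-m(\pi-2\alpha)$ is a continuous function $C\to2\pi\mathbb Z$, hence constant, and $\tau(b)-\tau(a)=-2m(\alpha(b)-\alpha(a))=-m\pi$.

Therefore $m\pi=-m\pi$, and $m=0$.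
\end{proof}

Connectedness cannot be dropped: for $C=\{a,b\}$ we have $B=C\times D$, and there is nothing to extend.

\begin{corollary}\label{cor:nodisc}
A realizable space contains no product of two nondegenerate continua. In particular it contains no $2$-disc. So no space that contains a subset homeomorphic to $\mathbb R^n$ with $n\ge2$ is realizable; this covers all nonempty manifolds and all polyhedra of dimension at least $2$.
\end{corollary}

\begin{proof}
Suppose that $C\times D\subseteq M(F)$, up to homeomorphism, with $C$ and $D$ nondegenerate continua. Take $B$ and $f$ as in Lemma~\ref{lem:frame}. The set $B$ is compact, hence closed in $M(F)$. By Theorem~\ref{thm:square}, $f^2$ extends to $M(F)$, and so to $C\times D$; this contradicts the lemma for $m=2$. A $2$-disc and $\mathbb R^n$ with $n\geq2$ contain a square $[0,\varepsilon]^2$. A nonempty manifold of dimension $n$ contains an open $n$-ball, and a polyhedron of dimension at least $2$ contains an open simplex of dimension at least $2$.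
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:product}]
If one factor is totally disconnected, it is boolean, and the product is realizable by (iii). If neither is, then $X$ and $Y$ have components $C$ and $D$ that are nondegenerate continua, $X\times Y$ contains $C\times D$, and it is not realizable by Corollary~\ref{cor:nodisc}. The circle is realizable by (iv) and is not totally disconnected.
\end{proof}

\begin{corollary}\label{cor:family}
Let $(X_i)_{i\in I}$ be nonempty realizable spaces. Then $\prod_i X_i$ is realizable if and only if at most one $X_i$ is not boolean.
\end{corollary}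

\begin{proof}
A product of boolean spaces is boolean. If all $X_i$ are boolean, the product is boolean, hence realizable as noted in Section~\ref{sec:intro}. If only $X_j$ is not boolean, apply (iii) to $X_j\times\prod_{i\neq j}X_i$. If $X_i$ and $X_j$ with $i\ne j$ are not boolean, fix a point in each of the other factors. This exhibits $X_i\times X_j$ as a closed subspace of the product, so by (i) and Theorem~\ref{thm:product} the product is not realizable.
\end{proof}

The last step uses that the factors are nonempty; indeed $S^1\times S^1\times\emptyset=\emptyset=M(\mathbb C)$.

\section{Cohomological dimension away from $2$}\label{sec:cohom}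

We first recall the topological tools for the rest of the paper. A \emph{compact pair} $(X,A)$ consists of a compact Hausdorff space $X$ and a closed subset $A$. Its \v Cech cohomology $\check H^k(X,A;G)$ with coefficients in an abelian group $G$ is the direct limit, over finite open covers, of the simplicial cohomology of the nerves. For compact manifolds it agrees with singular cohomology. We use the following standard facts, for which we refer to Eilenberg--Steenrod and to \cite[Ch.~6]{Spanier}; the coefficients are arbitrary where omitted.
\begin{enumerate}
\item[(C1)] \emph{Exact sequences.} There is the long exact sequence of a compact pair, and for closed $A,B\subseteq X$ there are exact Mayer--Vietoris sequences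
\begin{gather*}
\check H^{k}(A)\oplus\check H^{k}(B)\to\check H^{k}(A\cap B)\to\check H^{k+1}(A\cup B)\to\check H^{k+1}(A)\oplus\check H^{k+1}(B),\\
\check H^k(X,A)\oplus\check H^k(X,B)\to\check H^k(X,A\cap B)\to\check H^{k+1}(X,A\cup B).
\end{gather*}
\item[(C2)] \emph{Continuity.} The cohomology of an inverse limit of compact pairs over a directed set is the direct limit of their cohomology groups. This applies to the intersection of a family of closed sets that is directed under reverse inclusion.
\item[(C3)] \emph{Universal coefficients.} For a principal ideal domain $R$ and an $R$-module $G$ there is a natural exact sequence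
\[
0\to\check H^k(X,A;R)\otimes_RG\to\check H^k(X,A;G)\to\operatorname{Tor}^R_1(\check H^{k+1}(X,A;R),G)\to0 .
\]
\item[(C4)] \emph{First cohomology.} $\check H^1(A;\mathbb Z)$ is naturally isomorphic to the group $[A,S^1]$ of homotopy classes of maps $A\to S^1$ under pointwise multiplication.
\end{enumerate}
The \emph{covering dimension} satisfies $\dim X\le n$ if every finite open cover of $X$ has a finite open refinement in which each point lies in at most $n+1$ members. The nerve of such a refinement has dimension at most $n$, so $\dim X\le n$ implies $\check H^k(X;G)=0$ for $k>n$. The \emph{cohomological dimension} satisfies $\dim_GX\le n$ if $\check H^k(X,A;G)=0$ for all closed $A$ and all $k>n$. The \emph{Hurewicz--Wallman criterion} says that a compact metrizable space $X$ has $\dim X\le1$ if and only if every continuous map from a closed subset of $X$ to $S^1$ extends to $X$.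

Theorem~\ref{thm:square} is this criterion up to a factor $2$, so we expect dimension at most $1$ once $2$ is inverted. A $\mathbb Z[\frac12]$-module is an abelian group on which multiplication by $2$ is bijective, such as $\mathbb Q$, $\mathbb R$ or $\mathbb Z/p$ with $p$ odd.

\begin{theorem}\label{thm:cohom}
For every field $F$, every closed $A\subseteq M=M(F)$, every $k\geq2$ and every $\mathbb Z[\frac12]$-module $G$ we have $\check H^k(M,A;G)=0$. That is, $\dim_GM(F)\le1$.
\end{theorem}

\begin{proof}
Put $R=\mathbb Z[\frac12]$. It is a principal ideal domain, so by (C3) over $R$ it suffices to treat $G=R$. All groups below have coefficients in $R$ unless indicated.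

\emph{Step 1: $\check H^1(M)\to\check H^1(A)$ is surjective for every closed $A$.} Since $R$ is torsion-free, (C3) over $\mathbb Z$ gives $\check H^1(A)=\check H^1(A;\mathbb Z)\otimes R$, naturally in $A$. By (C4) an element has the form $[f]\otimes2^{-j}=[f^2]\otimes2^{-j-1}$ with $f\colon A\to S^1$, and $[f^2]$ comes from $M$ by Theorem~\ref{thm:square}.

\emph{Step 2: $\check H^k(K)=0$ for every closed $K\subseteq M$ and $k\ge2$.} A class of positive degree vanishes locally, and the task is to pass from local to global vanishing. For $j\ge1$ let $(S_j)$ be the statement that $\check H^j(A)\oplus\check H^j(B)\to\check H^j(A\cap B)$ is surjective for all closed $A,B\subseteq M$. Statement $(S_1)$ holds: by Step 1 a class on $A\cap B$ comes from $M$, hence from $A$. Assume $(S_j)$ and let $\omega\in\check H^{j+1}(K)$. A point $x\in K$ is the intersection of its closed neighborhoods in $K$, and $\check H^{j+1}(\{x\})=0$, so by (C2) $\omega$ vanishes on some closed neighborhood of $x$. By compactness $K=A_1\cup\dots\cup A_r$ with $A_s$ closed and $\omega|_{A_s}=0$. By $(S_j)$ and (C1), a class in $\check H^{j+1}(A\cup B)$ that vanishes on $A$ and on $B$ is zero. So $\omega$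 vanishes on $A_1\cup\dots\cup A_s$ for $s=1,\dots,r$ in turn, and $\omega=0$. Thus $\check H^{j+1}(K)=0$ for all closed $K$, and then $(S_{j+1})$ holds because its target is zero. Induction on $j$ completes the step.

\emph{Step 3.} Consider $\check H^{k-1}(M)\to\check H^{k-1}(A)\to\check H^k(M,A)\to\check H^k(M)$ for $k\ge2$. The last group is zero by Step 2. The first map is surjective, by Step 1 if $k=2$ and by Step 2 if $k>2$. Hence $\check H^k(M,A)=0$.
\end{proof}

For the torus this gives a second form of the obstruction: $\check H^2(S^1\times S^1;\mathbb Q)\cong\mathbb Q$.

\section{Rational function fields over $\mathbb Q$}\label{sec:sharp}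

A realizable space contains no disc and has rational cohomological dimension at most $1$. It may still have large covering dimension.

\begin{theorem}\label{thm:sharp}
Let $n\ge1$ and $F=\mathbb Q(x_1,\dots,x_n)$. Then $M(F)$ is compact metrizable of covering dimension exactly $n$. Consequently:
\begin{enumerate}
\item[(a)] for every $n$ there is a realizable subspace of $\mathbb R^{2n+1}$ of dimension $n$, and Theorem~\ref{thm:cohom} cannot be extended to $G=\mathbb Z$ or $G=\mathbb Z/2$;
\item[(b)] the exponent $2$ in Theorem~\ref{thm:square} is optimal: the integers $m$ such that $f^m$ extends for all fields, all closed sets $A$ and all maps $f$ as in that theorem are exactly the even ones.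
\end{enumerate}
\end{theorem}

The ground field is $\mathbb Q$ so that $F$ is countable, which gives metrizability. To compute the dimension we describe $M=M(F)$ geometrically. An element of $F$ is a function on all of $M$, but on $Y=(\mathbb P^1_{\mathbb Q})^n$ it is only a rational function, with points of indeterminacy such as the origin for $x_1/x_2$. As in Example~\ref{ex:disc}, the indeterminacy disappears after blowing up. We show that $M$ is the limit of the real loci of all such modifications of $Y$. Each is an $n$-manifold, which bounds the dimension from above. Each maps to the torus $Y(\mathbb R)$ with degree $1$ modulo $2$, so the top class of the torus survives modulo $2$.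

A \emph{model} is a smooth projective integral variety $X$ over $\mathbb Q$ with a birational morphism $\pi_X\colon X\to Y$. Through $\pi_X$ the function field of $X$ is identified with $F$, and the generic point of $X$ becomes an $F$-valued point $\eta_X\in X(F)$. A model $X'$ \emph{dominates} $X$ if there is a morphism $\rho\colon X'\to X$ with $\pi_X\circ\rho=\pi_{X'}$. Such a $\rho$ is determined on a dense open set, so it is unique, and $\rho(\eta_{X'})=\eta_X$. Every model dominates $Y$. We identify $t\in\mathbb R$ with $(t:1)$ and $\infty$ with $(1:0)$ in $\mathbb P^1(\mathbb R)$, and say that $a\in F$ is \emph{a morphism on $X$} if the rational map $(a:1)\colon X\dashrightarrow\mathbb P^1$ is defined everywhere. We denote this morphism by $a$; then $a(\eta_X)=(a:1)$. If $a$ is a morphism on $X$ and $X'$ dominates $X$, then $a\circ\rho$ is the morphism given by $a$ on $X'$.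

\begin{lemma}\label{lem:models}
Any two models are dominated by a third. For every model $X$ and all $a_1,\dots,a_r\in F$ there is a model dominating $X$ on which $a_1,\dots,a_r$ are morphisms.
\end{lemma}

\begin{proof}
Let $X$ be a model and $\psi\colon X\dashrightarrow Z$ a rational map to a projective variety. The closure $\Gamma\subseteq X\times Z$ of its graph is a projective integral variety, and $\Gamma\to X$ is birational. By Hironaka's theorem on resolution of singularities in characteristic $0$, there is a smooth projective variety $X'$ with a birational morphism $X'\to\Gamma$. Then $X'\to X\to Y$ makes $X'$ a model dominating $X$, and $X'\to\Gamma\to Z$ is a morphism that represents $\psi$. For the second statement take $Z=(\mathbb P^1)^r$ and $\psi=(a_1,\dots,a_r)$. For the first take a second model $Z$ and $\psi=\pi_Z^{-1}\circ\pi_X$; the two morphisms $X'\to Y$, through $X$ and through $Z$, agree on a dense open set, hence everywhere.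
\end{proof}

So the spaces $X(\mathbb R)$, with the Euclidean topology, form an inverse system of compact Hausdorff spaces over a directed set, the isomorphism classes of models.

\begin{proposition}\label{prop:limit}
$M$ is homeomorphic to $\varprojlim X(\mathbb R)$, the limit over all models $X$.
\end{proposition}

\begin{proof}
\emph{Specialization.} Let $\xi\in M$ and $\mathcal O=\mathcal O_\xi$. For a projective variety $Z$ over $\mathbb Q$, the valuative criterion of properness says that $Z(\mathcal O)\to Z(F)$ is bijective, and the homomorphism $\xi\colon\mathcal O\to\mathbb R$ induces a map $Z(\mathcal O)\to Z(\mathbb R)$. Together they give a map $s_\xi\colon Z(F)\to Z(\mathbb R)$ that commutes with morphisms $Z\to Z'$. In coordinates, let $Z\subseteq\mathbb P^N$ and $t=(t_0:\dots:t_N)\in Z(F)$. Since $\mathcal O$ is a valuation ring, there is an index $k$ with $t_k\neq0$ and $t_j/t_k\in\mathcal O$ for all $j$, and for any such $k$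
\begin{equation}\label{eq:spec}
s_\xi(t)=\bigl(\xi(t_0/t_k):\dots:\xi(t_N/t_k)\bigr).
\end{equation}
In particular $s_\xi((a:1))=\xi(a)$ in $\mathbb P^1(\mathbb R)$: for $a\in\mathcal O$ the value is $(\xi(a):1)$, and for $a\notin\mathcal O$ it is $(1:\xi(a^{-1}))=(1:0)$.

\emph{The map.} Put $x_X(\xi)=s_\xi(\eta_X)\in X(\mathbb R)$. Since $s_\xi$ commutes with morphisms, $\rho(x_{X'}(\xi))=x_X(\xi)$ when $X'$ dominates $X$, and
\begin{equation}\label{eq:eval}
a(x_X(\xi))=s_\xi((a:1))=\xi(a)\qquad\text{if $a$ is a morphism on }X .
\end{equation}
So we have a map $x\colon M\to\varprojlim X(\mathbb R)$. It is injective by \eqref{eq:eval} and Lemma~\ref{lem:models}.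

\emph{Continuity.} Let $X\subseteq\mathbb P^N$, $\eta_X=(t_0:\dots:t_N)$ and $\xi_0\in M$, and choose $k$ as in \eqref{eq:spec} for $\xi_0$. By Lemma~\ref{lem:cont} the set of $\xi$ at which all $\xi(t_j/t_k)$ are finite is an open neighborhood of $\xi_0$. On it \eqref{eq:spec} holds with the same $k$ and depends continuously on $\xi$.

\emph{Surjectivity.} Let $(y_X)$ be a compatible family of points $y_X\in X(\mathbb R)$. For $a\in F$ put $\xi(a)=a(y_X)\in\mathbb P^1(\mathbb R)$, where $X$ is any model on which $a$ is a morphism. Passing to a dominating model does not change the value, so by Lemma~\ref{lem:models} it does not depend on $X$. The constant $1$ gives $\xi(1)=1$. In $(\mathbb P^1)^3$ with coordinates $(a_0:a_1),(b_0:b_1),(c_0:c_1)$ consider the closed sets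
\[
\Sigma\colon\ c_0a_1b_1=c_1(a_0b_1+a_1b_0),\qquad\qquad \Pi\colon\ c_0a_1b_1=c_1a_0b_0 .
\]
Given $a,b\in F$, choose $X$ on which $a$, $b$, $a+b$ and $ab$ are morphisms. The morphism $(a,b,a+b)$ maps the generic point of $X$ into $\Sigma$, hence all of $X$; in the same way $(a,b,ab)$ maps $X$ into $\Pi$. Evaluate at $y_X$. If $\xi(a)$ and $\xi(b)$ are finite, take $a_1=b_1=1$; the equations read $c_0=c_1(\xi(a)+\xi(b))$ and $c_0=c_1\xi(a)\xi(b)$, so $\xi(a+b)=\xi(a)+\xi(b)$ and $\xi(ab)=\xi(a)\xi(b)$. If $\xi(a)=\infty$, take $a_0=1$, $a_1=0$; the equations read $0=c_1b_1$ and $0=c_1b_0$, so $\xi(a+b)=\infty$ when $\xi(b)\neq\infty$, and $\xi(ab)=\infty$ when $\xi(b)\neq0$. The equations are symmetric in $a$ and $b$. So $\xi$ is an $\mathbb R$-place.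

It remains to show that $x_X(\xi)=y_X$ for every model $X\subseteq\mathbb P^N$. Let $T_0,\dots,T_N$ be the homogeneous coordinates, $\eta_X=(t_0:\dots:t_N)$, and choose $k$ with $T_k(y_X)\neq0$. Then $T_k$ does not vanish identically on $X$, so $t_k\neq0$. Choose $\rho\colon X'\to X$ with all $t_j/t_k$ morphisms on $X'$. On the open set $\rho^{-1}(\{T_k\neq0\})$, which contains $y_{X'}$, the morphism $t_j/t_k$ and the regular function $(T_j/T_k)\circ\rho$ agree at the generic point, hence everywhere. So $\xi(t_j/t_k)=(T_j/T_k)(y_X)$ is finite for all $j$, and \eqref{eq:spec} gives $x_X(\xi)=y_X$.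

A continuous bijection between compact Hausdorff spaces is a homeomorphism.
\end{proof}

\begin{lemma}\label{lem:degree}
For every model $X$, the space $X(\mathbb R)$ is a compact $n$-manifold, and the map $\pi^*\colon H^n(Y(\mathbb R);\mathbb Z/2)\to H^n(X(\mathbb R);\mathbb Z/2)$ induced by $\pi=\pi_X$ is injective.
\end{lemma}

\begin{proof}
The set $X(\mathbb R)$ is closed in a real projective space, and it is an $n$-manifold by the implicit function theorem, because $X$ is smooth and irreducible of dimension $n$. Choose dense Zariski-open sets $V\subseteq X$ and $W\subseteq Y$ with $\pi\colon V\cong W$. The image $\pi(X\setminus V)$ is closed, since $\pi$ is proper, and of dimension less than $n$. So $U=W\setminus\pi(X\setminus V)$ is a nonempty Zariski-open set with $\pi^{-1}(U)\subseteq V$, and $\pi^{-1}(U)\to U$ is an isomorphism. A nonzero polynomial in $n$ variables does not vanish on all of $\mathbb Q^n$, so there is a point $y\in U(\mathbb R)$. It has exactly one preimage $x\in X(\mathbb R)$, and $\pi$ maps a neighborhood of $x$ homeomorphically onto a neighborhood of $y$.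

Take coefficients in $\mathbb Z/2$, write $N=X(\mathbb R)$ and $T=Y(\mathbb R)\cong(S^1)^n$. A compact $n$-manifold has a fundamental class modulo $2$, the unique class in $H_n$ that restricts to the generator of the local homology group at every point. Since $T$ is connected, $H_n(T)=\{0,[T]\}$. By excision $\pi_*\colon H_n(N,N\setminus\{x\})\to H_n(T,T\setminus\{y\})$ is an isomorphism, so $\pi_*[N]$ has nonzero image in $H_n(T,T\setminus\{y\})$, and $\pi_*[N]=[T]$. For the generator $\omega$ of $H^n(T)\cong\mathbb Z/2$ we get $\langle\pi^*\omega,[N]\rangle=\langle\omega,[T]\rangle=1$, so $\pi^*\omega\neq0$.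
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The map $M\to\mathbb P^1(\mathbb R)^F$, $\xi\mapsto(\xi(a))_{a\in F}$, is injective and continuous by Lemma~\ref{lem:cont}, so it embeds the compact space $M$ into a countable product of circles. Hence $M$ is metrizable.

A compact $n$-manifold has covering dimension at most $n$, and an inverse limit of compact spaces of dimension at most $n$ has dimension at most $n$ \cite{Engelking}. So $\dim M\le n$ by Proposition~\ref{prop:limit}. By (C2), $\check H^n(M;\mathbb Z/2)=\varinjlim H^n(X(\mathbb R);\mathbb Z/2)$. The generator of $H^n(Y(\mathbb R);\mathbb Z/2)$ has nonzero image at every stage by Lemma~\ref{lem:degree}, hence in the limit. Thus $\check H^n(M;\mathbb Z/2)\neq0$ and $\dim M\ge n$.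

(a) By the Menger--N\"obeling theorem a compact metrizable space of dimension $n$ embeds in $\mathbb R^{2n+1}$. For $n\ge2$ and $A=\emptyset$ the group $\check H^n(M;\mathbb Z/2)\ne0$ violates the conclusion of Theorem~\ref{thm:cohom} for $G=\mathbb Z/2$. By (C3) over $\mathbb Z$, one of $\check H^n(M;\mathbb Z)$ and $\check H^{n+1}(M;\mathbb Z)$ is then nonzero, so the conclusion also fails for $G=\mathbb Z$.

(b) If $\Psi$ extends $f^2$, then $\Psi^j$ extends $f^{2j}$ for every $j\in\mathbb Z$. Suppose that for some odd $m$ all powers $f^m$ extend. Then $f=f^m\cdot(f^2)^{-(m-1)/2}$ always extends, and the Hurewicz--Wallman criterion gives $\dim M(\mathbb Q(x_1,x_2))\le1$, contrary to what we have just proved.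
\end{proof}

\section{Realizable subsets of $\mathbb R^3$}\label{sec:R3}

The case $n=2$ of Theorem~\ref{thm:sharp} gives a realizable compact subset of $\mathbb R^5$ of dimension $2$. In $\mathbb R^3$ there is no room for such a set.

\begin{theorem}\label{thm:R3}
No compact subset of $\mathbb R^3$ of dimension greater than $1$ is realizable.
\end{theorem}

Theorem~\ref{thm:cohom} and (C3) show that the groups $\check H^2(X,A;\mathbb Z)$ vanish after tensoring with $\mathbb Z[\frac12]$, but they may contain $2$-torsion. For $X\subseteq\mathbb R^3$ and $A$ the complement of a convex open set, duality turns this group into a group that counts components, which is free and therefore zero. Convex sets are the right pieces because the class is closed under intersection, which allows a Mayer--Vietoris induction. We use \emph{Alexander duality}: for compact sets $B\subseteq X\subseteq\mathbb R^3$,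
\[
\check H^k(X,B;\mathbb Z)\cong H_{3-k}(\mathbb R^3\setminus B,\mathbb R^3\setminus X;\mathbb Z),
\]
with singular homology on the right.

\begin{proof}
Let $X\subseteq\mathbb R^3$ be compact and realizable. All coefficients are $\mathbb Z$ unless indicated. For open $W\subseteq\mathbb R^3$ let $(\ast_W)$ be the statement that $\check H^k(X,X\setminus W)=0$ for all $k\ge2$.

\emph{Step 1: $(\ast_K)$ holds for convex open $K$.} For $K=\emptyset$ the groups are $\check H^k(X,X)=0$. Let $K\neq\emptyset$. The complement of $X\setminus K$ is the union of the open sets $\mathbb R^3\setminus X$ and $K$, whose intersection is $K\setminus X$. Duality and excision give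
\[
\check H^k(X,X\setminus K)\cong H_{3-k}\bigl((\mathbb R^3\setminus X)\cup K,\ \mathbb R^3\setminus X\bigr)\cong H_{3-k}(K,K\setminus X).
\]
For $k>3$ this is zero. For $k=3$ it is $H_0(K,K\setminus X)$, which is zero because $K$ is path connected and $K\setminus X\neq\emptyset$: the set $K$ contains a disc, and $X$ contains none by Corollary~\ref{cor:nodisc}. For $k=2$, since $H_1(K)=0$, the exact sequence of the pair identifies $H_1(K,K\setminus X)$ with $L=\ker\bigl(H_0(K\setminus X)\to H_0(K)\bigr)$. This is a subgroup of a free abelian group, hence free. By (C3) and Theorem~\ref{thm:cohom}, $L\otimes\mathbb Z[\frac12]\cong\check H^2(X,X\setminus K;\mathbb Z[\frac12])=0$, so $L=0$.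

\emph{Step 2: $(\ast_W)$ holds for every finite union $W$ of convex open sets.} We use induction on the number $r$ of sets. Let $W$ be a union of $r$ convex open sets, let $K$ be convex open and $W'=W\cup K$. The closed sets $X\setminus W$ and $X\setminus K$ have intersection $X\setminus W'$ and union $X\setminus(W\cap K)$, so (C1) gives an exact sequence
\[
\check H^k(X,X\setminus W)\oplus\check H^k(X,X\setminus K)\to\check H^k(X,X\setminus W')\to\check H^{k+1}\bigl(X,X\setminus(W\cap K)\bigr).
\]
The set $W\cap K$ is again a union of $r$ convex open sets, some possibly empty. For $k\ge2$ both outer terms vanish by the induction hypothesis and Step 1.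

\emph{Step 3: maps to the circle extend.} Let $A\subseteq X$ be closed and $f\colon A\to S^1$ continuous. The sets $X\setminus W$, with $W$ a finite union of open balls disjoint from $A$, form a directed family with intersection $A$. By (C2) and Step 2, $\check H^2(X,A)=0$, so $\check H^1(X)\to\check H^1(A)$ is surjective. By (C4) there is a continuous $g\colon X\to S^1$ such that $f/g|_A$ is homotopic to a constant. Lifting the homotopy through the covering $s\mapsto e^{is}$ gives $f=g|_A\,e^{i\theta}$ with $\theta\colon A\to\mathbb R$ continuous. Extend $\theta$ to $\Theta\colon X\to\mathbb R$ by Tietze's theorem; then $ge^{i\Theta}$ extends $f$.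

By the Hurewicz--Wallman criterion, $\dim X\le1$.
\end{proof}

The ambient dimension is used in Step 1. In $\mathbb R^4$ the same computation gives $\check H^2(X,X\setminus K)\cong H_2(K,K\setminus X)\cong H_1(K\setminus X)$, and the argument for freeness does not apply.

\begin{thebibliography}{9}

\bibitem{Engelking}
Engelking, \emph{Dimension Theory}.

\bibitem{KK}
Franz-Viktor Kuhlmann and Katarzyna Kuhlmann, \emph{Embedding theorems for spaces of $\mathbb R$-places of rational function fields and their products}, arXiv:1304.0201 (2013).

\bibitem{Spanier}
Spanier, \emph{Algebraic Topology}.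

\end{thebibliography}
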